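# Hewitt's theorem in $\mathbf{ZF}$: fixed $z$-ultrafilters, realcompactness and countable multiple choice

All arguments are in $\mathbf{ZF}$. We may pick an element of one non-empty set, and repeat this finitely often. We may form an infinite sequence whenever a rule defines its terms. We may not pick an element from each of infinitely many non-empty sets when no rule is at hand. Much of the work below consists in checking which of these is going on.

## 1. Zero-sets, $z$-ultrafilters, realcompact spaces and multiple choice

**Definition (Tychonoff space).** A *Tychonoff space* is a completely regular $T_1$-space: points are closed, and for every closed $F$ and every $x\notin F$ there is a continuous $f\colon X\to[0,1]$ with $f(x)=0$ and $f=1$ on $F$.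

*Example.* Every subspace $Y$ of a power $\mathbb R^J$ is Tychonoff. Points are closed. If $F\subseteq Y$ is closed and $p\in Y\setminus F$, there are a finite $K\subseteq J$ and $\varepsilon>0$ such that no $x\in F$ satisfies $|x_j-p_j|<\varepsilon$ for all $j\in K$. If $K=\emptyset$, then $F=\emptyset$ and $f=0$ will do. Otherwise take $f(x)=\min\bigl(1,\max_{j\in K}|x_j-p_j|/\varepsilon\bigr)$.

We write $C(\mathbf X)$ for the set of continuous functions $X\to\mathbb R$.

**Definition (zero-set).** A *zero-set* of $\mathbf X$ is a set $Z(f)=f^{-1}[\{0\}]$ with $f\in C(\mathbf X)$. The family of all zero-sets is $\mathcal Z(\mathbf X)$.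

*Example.* For $f\in C(\mathbf X)$ and $q\in\mathbb R$ the sets $\{f\le q\}=Z(\max(f-q,0))$, $\{f\ge q\}=Z(\min(f-q,0))$ and $\{f=q\}=Z(f-q)$ are zero-sets. In a metric space, every non-empty closed set $F$ is the zero-set of $x\mapsto d(x,F)$. Zero-sets are closed. Also $Z(f)\cup Z(g)=Z(fg)$ and $Z(f)\cap Z(g)=Z(|f|+|g|)$, so $\mathcal Z(\mathbf X)$ is closed under finite unions and intersections.

**Definition ($z$-filter, $z$-ultrafilter).** A *$z$-filter* in $\mathbf X$ is a non-empty family $\mathcal F\subseteq\mathcal Z(\mathbf X)\setminus\{\emptyset\}$ that is closed under finite intersections and contains every zero-set that includes a member of $\mathcal F$. A *$z$-ultrafilter* is a $z$-filter that is maximal with respect to inclusion.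

*Example.* The zero-sets of $\mathbb R$ that include some half-line $[n,\infty)$ form a $z$-filter. In a Tychonoff space, each point $x$ gives the $z$-filter $\mathcal U_x=\{Z\in\mathcal Z(\mathbf X):x\in Z\}$, and this is a $z$-ultrafilter. Indeed, if a larger $z$-filter contained a zero-set $Z\not\ni x$, take a continuous $f$ with $f(x)=0$ and $f=1$ on $Z$. Then $Z(f)\in\mathcal U_x$ is disjoint from $Z$, so $\emptyset$ would belong to the larger $z$-filter.

**Definition (cip, fixed).** A family of sets has the *countable intersection property* (*cip*) if every non-empty countable subfamily has non-empty intersection. A $z$-ultrafilter $\mathcal U$ is *fixed* if $\bigcap\mathcal U\ne\emptyset$.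

*Example.* Each $\mathcal U_x$ is fixed and has cip. Conversely, if $x\in\bigcap\mathcal U$, then $\mathcal U\subseteq\mathcal U_x$, and $\mathcal U=\mathcal U_x$ by maximality; so the fixed $z$-ultrafilters are exactly the $\mathcal U_x$. The half-line $z$-filter above does not have cip, because $\bigcap_n[n,\infty)=\emptyset$.

**Definition (realcompact).** A Tychonoff space is *realcompact* if it is homeomorphic to a closed subspace of $\mathbb R^J$ for some set $J$.

*Example.* The space $\mathbb R$ is realcompact, and so are the discrete space $\omega$, which is closed in $\mathbb R$, and the interval $(0,1)$, which is homeomorphic to $\mathbb R$.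

**Definition ($\mathbf{CMC}$).** The *countable axiom of multiple choice* states that every countable family $\{X_n:n\in\omega\}$ of non-empty sets has a *multiple choice function*, that is, a family $\{F_n:n\in\omega\}$ of non-empty finite sets with $F_n\subseteq X_n$ for all $n$.

*Example.* If every $X_n$ is a non-empty closed subset of $\mathbb R$, let $F_n$ be the set of points of $X_n$ of least absolute value. It has one or two elements, and a rule defines it. For arbitrary sets $X_n$ no such rule is available.

## 2. Do fixed cip $z$-ultrafilters force realcompactness in $\mathbf{ZF}$?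

In $\mathbf{ZFC}$, Hewitt's theorem states that a Tychonoff space is realcompact if and only if every $z$-ultrafilter with cip in it is fixed. The equivalence also holds in every model of $\mathbf{ZF}+\mathbf{CMC}$. The following question comes from AliReza Olfati and Eliza Wajch, "Characterizations of $\mathbb{N}$-compactness and realcompactness via ultrafilters in the absence of the axiom of choice", arXiv:2408.01461 (2024).

Is the following provable in $\mathbf{ZF}$: if every $z$-ultrafilter with cip in a Tychonoff space $\mathbf X$ is fixed, then $\mathbf X$ is realcompact?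

The answer is no.

**Theorem 1 ($\mathbf{ZF}$).** If $\mathbf{CMC}$ fails, there is a Tychonoff space $\mathbf X$ in which every $z$-ultrafilter with cip is fixed, but which is not realcompact.

**Corollary.** If $\mathbf{ZF}$ is consistent, it does not prove the implication in the question.

We shall see more: the implication for all Tychonoff spaces is equivalent to $\mathbf{CMC}$ (Theorem 3), and the reverse implication holds in $\mathbf{ZF}$ (Theorem 2).

## 3. Subspaces of $\mathbb R$ by hand

Take first $X=\omega$, discrete. Every subset is a zero-set. Let $\mathcal U$ be a $z$-ultrafilter with cip. If $\{n\}\in\mathcal U$ for some $n$, every member of $\mathcal U$ meets $\{n\}$, so $n\in\bigcap\mathcal U$. If no $\{n\}$ is in $\mathcal U$, then all sets $\omega\setminus\{n\}$ are in $\mathcal U$ (Lemma 1(ii) below), and these countably many sets have empty intersection, against cip. So all cip $z$-ultrafilters are fixed, and $\omega$ is realcompact: the implication holds here.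

Now let $X\subseteq\mathbb R$ be any subspace. We claim that $\mathbf X$ is realcompact, so that the implication holds trivially. Define
$$h\colon X\to\mathbb R\times\mathbb R^{\mathbb R\setminus X},\qquad h(x)=\Bigl(x,\bigl(\tfrac1{x-p}\bigr)_{p\in\mathbb R\setminus X}\Bigr).$$
It is continuous, and the first projection inverts it, so it is an embedding. Let $(y,(v_p)_p)$ be in the closure of $h[X]$. For each $p$, the identity $v_p\cdot(y-p)=1$ holds on $h[X]$ and involves two coordinates continuously, so it holds at our point. If $y\notin X$, taking $p=y$ gives $0=1$. So $y\in X$, hence $v_p=1/(y-p)$ for all $p$, and the point is $h(y)$. Thus $h[X]$ is closed.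

Each missing point $p$ had an explicit function $1/(x-p)$ that blows up near it. A space that is not realcompact must have a missing point near which every continuous function settles down.

## 4. The evaluation map, and the step that picks functions for zero-sets

A sensible person would run the classical proof and watch for choices. Let $e\colon X\to\mathbb R^{C(\mathbf X)}$ be the evaluation map $e(x)(f)=f(x)$. For a Tychonoff space it is an embedding. It is continuous, since its coordinates are. It is injective, since for $x\ne y$ some $f\in C(\mathbf X)$ has $f(x)=0$ and $f(y)=1$. Finally, if $V$ is an open neighborhood of $x$, take $f$ with $f(x)=0$ and $f=1$ on $X\setminus V$. Then $\{\psi:\psi(f)<1\}\cap e[X]$ is a neighborhood of $e(x)$ in $e[X]$ contained in $e[V]$.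

So if $e[X]$ is closed, $\mathbf X$ is realcompact. To show that $e[X]$ is closed, take $\varphi\in\overline{e[X]}$ and look for a point $p$ with $\varphi=e(p)$. Any identity or weak inequality that involves finitely many functions and holds pointwise passes from $e[X]$ to its closure, since it defines a closed subset of $\mathbb R^{C(\mathbf X)}$. Hence for $f,g\in C(\mathbf X)$ and constants $c$:
$$\varphi(f+g)=\varphi(f)+\varphi(g),\quad \varphi(fg)=\varphi(f)\varphi(g),\quad \varphi(c)=c,\quad \varphi(|f|)=|\varphi(f)|,\quad f\le g\Rightarrow\varphi(f)\le\varphi(g).\tag{1}$$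

First, two general facts.

**Lemma 1.** Let $\mathcal U$ be a $z$-ultrafilter in $\mathbf X$. Then $X\in\mathcal U$, and:

(i) if $Z\in\mathcal Z(\mathbf X)\setminus\mathcal U$, some $W\in\mathcal U$ is disjoint from $Z$;

(ii) if $Z_1,Z_2\in\mathcal Z(\mathbf X)$ and $Z_1\cup Z_2\in\mathcal U$, then $Z_1\in\mathcal U$ or $Z_2\in\mathcal U$.

*Proof.* $\mathcal U$ is non-empty and $X=Z(0)$ includes any member of it, so $X\in\mathcal U$.

(i) Suppose $Z$ meets every $W\in\mathcal U$. Let $\mathcal F$ be the family of all $T\in\mathcal Z(\mathbf X)$ with $T\supseteq Z\cap W$ for some $W\in\mathcal U$. Its members are non-empty. If $T\supseteq Z\cap W$ and $T'\supseteq Z\cap W'$, then $T\cap T'\supseteq Z\cap(W\cap W')$. It is clearly closed under passing to larger zero-sets. So $\mathcal F$ is a $z$-filter that contains $\mathcal U\cup\{Z\}$, contradicting maximality.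

(ii) If neither is in $\mathcal U$, take by (i) $W_1,W_2\in\mathcal U$ with $W_i\cap Z_i=\emptyset$. Then $W_1\cap W_2\cap(Z_1\cup Z_2)=\emptyset$ is a finite intersection of members of $\mathcal U$, a contradiction. $\square$

**Lemma 2.** Let $\varphi\in\overline{e[X]}$ and $\mathcal U_\varphi=\{Z(f):f\in C(\mathbf X),\ \varphi(f)=0\}$. Then $\mathcal U_\varphi$ is a $z$-ultrafilter, and $Z(f)\in\mathcal U_\varphi$ if and only if $\varphi(f)=0$. If $p\in\bigcap\mathcal U_\varphi$, then $\varphi=e(p)$.

*Proof.* **Step 1: members are non-empty.** We show that
$$\varphi(h)=0\ \Rightarrow\ Z(h)\ne\emptyset.\tag{2}$$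
Otherwise $1/h\in C(\mathbf X)$, and $0=\varphi(h)\varphi(1/h)=\varphi(1)=1$ by (1).

**Step 2: membership depends on the set, and is inherited upward.** We show that
$$\varphi(g)=0\text{ and }Z(g)\subseteq Z(f)\ \Rightarrow\ \varphi(f)=0.\tag{3}$$
By (1), $\varphi\bigl(|g|+|f-\varphi(f)|\bigr)=|\varphi(g)|+|\varphi(f)-\varphi(f)|=0$. By (2) there is a point $x$ with $g(x)=0$ and $f(x)=\varphi(f)$. As $x\in Z(g)\subseteq Z(f)$, we get $\varphi(f)=f(x)=0$.

Applied when $Z(f)=Z(g)$, (3) shows that $Z(f)\in\mathcal U_\varphi$ if and only if $\varphi(f)=0$.

**Step 3: $\mathcal U_\varphi$ is a $z$-filter.** It contains $X=Z(0)$. Its members are non-empty by (2). It is closed under larger zero-sets by (3), and under finite intersections since $Z(f)\cap Z(g)=Z(|f|+|g|)$ and $\varphi(|f|+|g|)=|\varphi(f)|+|\varphi(g)|$.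

**Step 4: it is maximal.** Let a zero-set $Z(g)$ belong to a $z$-filter that includes $\mathcal U_\varphi$. Then it meets every member of $\mathcal U_\varphi$, in particular $Z(g-\varphi(g))$, which is a member because $\varphi(g-\varphi(g))=0$. At a common point $x$ we have $0=g(x)=\varphi(g)$. So $Z(g)\in\mathcal U_\varphi$.

**Step 5: a common point represents $\varphi$.** Let $p\in\bigcap\mathcal U_\varphi$. For each $f$ we have $Z(f-\varphi(f))\in\mathcal U_\varphi$, so $f(p)=\varphi(f)$. Thus $\varphi=e(p)$. $\square$

So far no choice has been used. If all cip $z$-ultrafilters are fixed, it remains to prove that $\mathcal U_\varphi$ has cip. Let $Z_n\in\mathcal U_\varphi$ for $n\in\omega$. The classical argument takes $f_n$ with $Z(f_n)=Z_n$, forms the single function $f=\sum_n2^{-n}\min(|f_n|,1)$, shows $\varphi(f)=0$, and concludes from (2) that $\bigcap_nZ_n=Z(f)\ne\emptyset$.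

The words "takes $f_n$ with $Z(f_n)=Z_n$" are where it stops. Each set $\{f\in C(\mathbf X):Z(f)=Z_n\}$ is non-empty, but we need an element of it for all $n$ at once, and no rule provides one. In a metric space $d(\cdot,Z_n)$ is such a rule; in a general Tychonoff space we have none. From $\mathbf{CMC}$ we get non-empty finite sets $H_n$ of such functions, and $\sum_{h\in H_n}|h|$ has zero-set $Z_n$, so $\mathbf{CMC}$ suffices. Without it, the proof gives a conclusion about sequences of functions, not about sequences of zero-sets. We make that conclusion into a definition.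

## 5. Real $z$-ultrafilters: a version of Hewitt's theorem that needs no choice

**Definition (real).** A $z$-ultrafilter $\mathcal U$ in $\mathbf X$ is *real* if, for every sequence of functions $(f_n)_{n\in\omega}$ in $C(\mathbf X)$ with all $Z(f_n)\in\mathcal U$, we have $\bigcap_nZ(f_n)\ne\emptyset$.

*Example.* Cip implies real, so every $\mathcal U_x$ is real. A $z$-ultrafilter in $\mathbb R$ that contains all $[n,\infty)$ is not real, as the functions $\min(x-n,0)$ show. In a metric space real and cip coincide: given $Z_n\in\mathcal U$, which are non-empty and closed, apply realness to the sequence $f_n=d(\cdot,Z_n)$.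

**Theorem 2 ($\mathbf{ZF}$).** For a Tychonoff space $\mathbf X$ the following are equivalent:

(a) $\mathbf X$ is realcompact;

(b) the image of the evaluation map $e\colon X\to\mathbb R^{C(\mathbf X)}$ is closed;

(c) every real $z$-ultrafilter in $\mathbf X$ is fixed.

In particular, if $\mathbf X$ is realcompact, then every $z$-ultrafilter with cip is fixed.

For (a)⇒(c) we need to find a point from a real $z$-ultrafilter. It is found coordinate by coordinate.

**Lemma 3.** If $\mathcal U$ is a real $z$-ultrafilter in $\mathbf X$ and $f\in C(\mathbf X)$, there is a unique $r_f\in\mathbb R$ with $f^{-1}[\{r_f\}]\in\mathcal U$.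

*Proof.* Uniqueness: for $r\ne s$ the sets $\{f=r\}$ and $\{f=s\}$ are disjoint, so they are not both in $\mathcal U$.

**Step 1: a candidate.** Let $L=\{q\in\mathbb Q:\{f\le q\}\in\mathcal U\}$. It is upward closed in $\mathbb Q$. If $q\in\mathbb Q\setminus L$, then $\{f\ge q\}\in\mathcal U$ by Lemma 1(ii), since $\{f\le q\}\cup\{f\ge q\}=X\in\mathcal U$.

If $L=\emptyset$, all sets $\{f\ge n\}=Z(\min(f-n,0))$, $n\in\omega$, are in $\mathcal U$; the sequence of functions is explicit and the intersection is empty, contradicting realness. If $L=\mathbb Q$, the sets $\{f\le-n\}=Z(\max(f+n,0))$ give the same contradiction. So $L$ is non-empty, and it is bounded below by any rational outside $L$. Put $r=\inf L\in\mathbb R$.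

**Step 2: the values of $f$ concentrate at $r$.** Let $n\ge1$. Some $q\in L$ has $q<r+\frac1n$, so $\{f\le r+\frac1n\}\in\mathcal U$. Some rational $q$ has $r-\frac1n<q<r$; it is not in $L$, so $\{f\ge q\}\in\mathcal U$ and hence $\{f\ge r-\frac1n\}\in\mathcal U$. Therefore
$$\{|f-r|\le\tfrac1n\}=Z(g_n)\in\mathcal U,\qquad g_n=\max\bigl(0,|f-r|-\tfrac1n\bigr).$$

**Step 3: $\{f=r\}\in\mathcal U$.** Otherwise Lemma 1(i) gives a single $g_0\in C(\mathbf X)$ with $Z(g_0)\in\mathcal U$ and $Z(g_0)\cap\{f=r\}=\emptyset$. The sequence $g_0,g_1,g_2,\dots$ has zero-sets in $\mathcal U$ with intersection $Z(g_0)\cap\{f=r\}=\emptyset$, contradicting realness. $\square$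

**Lemma 4.** Let $X\subseteq\mathbb R^J$ be a subspace, $\mathcal U$ a real $z$-ultrafilter in $\mathbf X$, and $p=(p_j)_{j\in J}$ with $p_j=r_{\pi_j|X}$. Then $p\in\overline X$, and if $p\in X$, then $p\in\bigcap\mathcal U$.

*Proof.* The $p_j$ are unique, so $p$ is well defined without choice. For finite $F\subseteq J$ let $T_F=\{x\in X:x_j=p_j\text{ for all }j\in F\}$. It is a finite intersection of members of $\mathcal U$ (and $T_\emptyset=X$), so $T_F\in\mathcal U$ and $T_F\ne\emptyset$. A basic neighborhood of $p$ that restricts the coordinates in $F$ contains $T_F$, so it meets $X$. Hence $p\in\overline X$.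

Let $p\in X$ and suppose $p\notin Z$ for some $Z\in\mathcal U$. As $Z$ is closed in $X$, some basic neighborhood of $p$ in $X$, restricting the coordinates in a finite set $F$, misses $Z$. It contains $T_F$, so $T_F\cap Z=\emptyset$, although both are in $\mathcal U$. This is a contradiction. $\square$

*Proof of Theorem 2.* **Step 1: (a)⇒(c), from the lemmas.** Realness and being fixed are preserved by homeomorphisms, so let $X$ be a closed subspace of $\mathbb R^J$ and $\mathcal U$ a real $z$-ultrafilter. The point $p$ of Lemma 4 lies in $\overline X=X$, hence in $\bigcap\mathcal U$.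

**Step 2: (b)⇒(a).** The map $e$ is an embedding, by Section 4.

**Step 3: (c)⇒(b), by finishing the classical argument for sequences of functions.** Let $\varphi\in\overline{e[X]}$. By Lemma 2, $\mathcal U_\varphi$ is a $z$-ultrafilter. We show that it is real. Let $Z(f_n)\in\mathcal U_\varphi$ for $n\in\omega$; then $\varphi(f_n)=0$ by Lemma 2. Put
$$f=\sum_{n}2^{-n}\min(|f_n|,1).$$
The series converges uniformly, so $f\in C(\mathbf X)$, and $Z(f)=\bigcap_nZ(f_n)$. For each $N\ge1$ we have $0\le f\le\sum_{n<N}|f_n|+2^{1-N}$. By (1), $0\le\varphi(f)\le\sum_{n<N}|\varphi(f_n)|+2^{1-N}=2^{1-N}$. So $\varphi(f)=0$, and (2) gives $\bigcap_nZ(f_n)=Z(f)\ne\emptyset$.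

By (c) there is $p\in\bigcap\mathcal U_\varphi$, and $\varphi=e(p)$ by Lemma 2. So $e[X]$ is closed.

The last assertion of the theorem follows from (a)⇒(c), as cip implies real. $\square$

## 6. $\mathbf{CMC}$ and the gap between real and cip

Theorem 2 reduces the question to a comparison of "real" with "cip".

**Theorem 3 ($\mathbf{ZF}$).** The following are equivalent:

1. $\mathbf{CMC}$;
2. in every Tychonoff space every real $z$-ultrafilter has cip;
3. Hewitt's theorem: a Tychonoff space is realcompact if and only if each of its cip $z$-ultrafilters is fixed;
4. every Tychonoff space in which all cip $z$-ultrafilters are fixed is realcompact.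

*Proof.* **(1)⇒(2): replace zero-sets by functions.** Let $\mathcal U$ be real, and let a non-empty countable subfamily be listed as $\{Z_n:n\in\omega\}$, with repetitions allowed. The sets $\{f\in C(\mathbf X):Z(f)=Z_n\}$ are non-empty. By $\mathbf{CMC}$ there are non-empty finite subsets $H_n$ of them. Put $f_n=\sum_{h\in H_n}|h|$. Then $Z(f_n)=\bigcap_{h\in H_n}Z(h)=Z_n$, so realness gives $\bigcap_nZ_n\ne\emptyset$.

**(2)⇒(3): translate Theorem 2.** By (2), real and cip coincide, so (3) is the equivalence (a)⇔(c) of Theorem 2.

**(3)⇒(4): weaken.** (4) contains one direction of (3).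

**(4)⇒(1): the contrapositive is Theorem 1,** which is proved in Sections 7–10. $\square$

## 7. A missing point that sets detect and sequences of functions do not

Assume that $\mathbf{CMC}$ fails, and let $\{A_n:n\in\omega\}$ be non-empty sets without a multiple choice function. Replacing $A_n$ by $A_n\times\{n\}$, we may assume that they are pairwise disjoint: a multiple choice function for the new family would project to one for the old. Let $A=\bigcup_nA_n$.

We want zero-sets $Z_n$ that form an explicit sequence, but such that a sequence of functions defining them would yield finite subsets of the $A_n$. So let every $a\in A_n$ provide a function, the coordinate $x\mapsto x_a$ on a subspace of $\mathbb R^A$, and arrange that all $a\in A_n$ provide the same zero-set $Z_n$. That means: on our space the coordinates in $A_n$ vanish together. This suggests, in $\mathbb R^A$,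
$$P_n=\{x:x_a>0\text{ for }a\in A_n,\ x_a=0\text{ for }a\notin A_n\},\qquad E_n=\{\mathbf 0\}\cup P_n,\qquad E=\bigcup_nE_n,$$
with the subspace topologies. In $E$ we have $\{x_a=0\}=E\setminus P_n$ for every $a\in A_n$, and $\bigcap_n(E\setminus P_n)=\{\mathbf 0\}$.

**Deleting $\mathbf 0$ from $E$ is not enough.** In $E\setminus\{\mathbf 0\}$ each $P_n=\{x_a>0\}$ (any $a\in A_n$) is open, and so is its complement, the union of the other $P_m$. So the indicator function of $P_n$ is continuous there. It is an explicit function with zero-set $E\setminus(\{\mathbf 0\}\cup P_n)$ that does not mention elements of $A_n$. In fact $E\setminus\{\mathbf 0\}$ is realcompact. Send $x\in P_n$ to $(y,n)\in\mathbb R^A\times\mathbb R$, where $y_a=\log x_a$ for $a\in A_n$ and $y_a=0$ for $a\notin A_n$. This map is a homeomorphism onto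
$$\{(y,t):t\in\omega,\ y_a=0\text{ for }a\notin A_t\};$$
it is continuous on each open piece $P_n$, and its inverse applies $\exp$ in the coordinates of $A_n$ on the slice $t=n$, which is open in the image. The image is closed. Indeed, let $(y,t)$ be in its closure. Then $t\in\omega$, as $\omega$ is closed in $\mathbb R$. Points of the image close enough to $(y,t)$ have second coordinate $t$, so $y_a=0$ for $a\notin A_t$.

The indicator functions became continuous because $\mathbf 0$ was no longer there. So we should keep $\mathbf 0$, and keep testing continuity at it, while still deleting a point. We take a sequence of copies of $E$ converging to a limit copy, and delete $\mathbf 0$ only from the limit. Let $\omega+1$ carry the order topology, a convergent sequence, and put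
$$X=\bigl(E\times(\omega+1)\bigr)\setminus\{(\mathbf 0,\omega)\}.$$
Let $\tau(k)=\frac1{k+1}$ for $k<\omega$ and $\tau(\omega)=0$. The map $(x,k)\mapsto(x,\tau(k))$ identifies $\mathbf X$ with a subspace of $\mathbb R^A\times\mathbb R$, so $\mathbf X$ is Tychonoff.

**What a multiple choice function would do.** Suppose for a moment that finite non-empty $F_n\subseteq A_n$ were given. Then $d(x,k)=\tau(k)+\sum_n2^{-n}\min\bigl(1,\sum_{a\in F_n}x_a\bigr)$ would be continuous on $E\times(\omega+1)$ and vanish only at $(\mathbf 0,\omega)$: if $x\in P_m$, the $m$-th summand is positive. So $1/d$ would be continuous on $X$, with value $k+1$ at $(\mathbf 0,k)$: a function that blows up at the missing point. We must prove a converse: if some continuous function on $X$ fails to settle down along $(\mathbf 0,k)$, then the $A_n$ have a multiple choice function. For this we have to extract a finite subset of $A_n$ from a continuous function on $E_n$, by a rule.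

## 8. Extracting a finite subset of $A_n$ from a non-constant function on $E_n$

Let $g\colon E_n\to\mathbb R$ be continuous and not constant. Continuity at $\mathbf 0$ involves finitely many coordinates in $A_n$, and these form a finite subset of $A_n$. But many finite sets can serve, and we need to single out finitely many. Taking the union of all those of smallest size is the natural rule, and it fails, as the following case shows.

**Infinitely many smallest sets.** Let $A_n=\omega$ here. Put $\psi_m(s)=\max(0,1-|\frac1s-m|)$ for $m\in\omega$, $s>0$, and
$$g(y)=2\sum_{m\in\omega}\psi_m(y_0)\min\bigl(1,(y_1-1)^+,\dots,(y_m-1)^+\bigr)\ \text{ for }y\in P_n,\qquad g(\mathbf 0)=0,$$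
where $t^+=\max(t,0)$ and the minimum is $1$ for $m=0$. Near each value $y_0>0$ only finitely many $\psi_m$ are non-zero, so $g$ is continuous on $P_n$. If $y_0<1$ and $y_1<1$, then $\psi_0(y_0)=0$ and all terms with $m\ge1$ vanish, so $g=0$ near $\mathbf 0$.

Which finite $F\subseteq\omega$ have the property that, for some $\delta>0$, having $y_a<\delta$ for all $a\in F$ forces $g(y)\le1$?

- If $0\notin F$, not $F$: put $y_0=4$ and let the other coordinates be as small as we like; then $g(y)\ge2\psi_0(4)=\frac32$.
- Not $F=\{0\}$: for $m\ge1$ put $y_0=\frac1m$ and $y_i=2$ for $i\ge1$; then $g(y)=2$.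
- Every $F=\{0,i\}$ with $i\ge1$, with $\delta=\frac1i$: if $g(y)>1$, some $m$ has $\psi_m(y_0)>0$, so $y_0>\frac1{m+1}$, and $y_1,\dots,y_m>1$. If $m\ge i$, then $y_i>1\ge\delta$; if $m<i$, then $y_0>\frac1{m+1}\ge\frac1i=\delta$.

So the smallest such sets are the pairs $\{0,i\}$, $i\ge1$, and their union is infinite. But one smallest set meets all of them, namely $\{0\}$. This is the idea: look at the smallest sets that meet all the smallest sets. The reason why finite sets of this kind exist at all is the openness of $\{|g-g(\mathbf 0)|>1/j\}$ at a point away from $\mathbf 0$.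

**Lemma 5.** To each pair $(n,g)$ with $g\colon E_n\to\mathbb R$ continuous and non-constant, one can assign by an explicit definition, without choice, a non-empty finite set $\Phi(n,g)\subseteq A_n$.

*Proof.* **Step 1: define good sets, and see that there are some.** Let $j\ge1$ be least such that
$$W=\{y\in E_n:|g(y)-g(\mathbf 0)|>1/j\}\ne\emptyset;$$
it exists because $g$ is not constant. Call a finite $F\subseteq A_n$ *good* if there is $\delta>0$ such that for all $y\in E_n$: if $y_a<\delta$ for all $a\in F$, then $y\notin W$. By continuity of $g$ at $\mathbf 0$ there are a finite $F'\subseteq A$ and $\delta>0$ such that $|y_a|<\delta$ for all $a\in F'$ implies $|g(y)-g(\mathbf 0)|<1/j$. On $E_n$ the coordinates outside $A_n$ are $0$ and the others are $\ge0$, so $F'\cap A_n$ is good. The set $\emptyset$ is not good, because $W\ne\emptyset$. Let $k\ge1$ be the least size of a good set, and let $\mathcal G\ne\emptyset$ be the set of all good sets of size $k$.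

**Step 2: some finite $B\subseteq A_n$ meets every good set.** This makes Step 3 possible. Pick $y\in W$. Clearly $y\ne\mathbf 0$, so $y\in P_n$. As $W$ is open in $E_n$, and coordinates outside $A_n$ are $0$ on $E_n$, there is a finite $B\subseteq A_n$ such that every $z\in P_n$ with $z|_B=y|_B$ lies in $W$. Suppose $F$ is good, with witness $\delta$, and $F\cap B=\emptyset$. Let $z\in P_n$ agree with $y$ on $B$ and equal $\delta/2$ on $A_n\setminus B$. Then $z\in W$. But $z_a=\delta/2<\delta$ for all $a\in F$, so $z\notin W$, a contradiction.

**Step 3: define the smallest sets that meet all of $\mathcal G$.** Let $l$ be the least size of a finite subset of $A_n$ that meets all members of $\mathcal G$; it exists by Step 2. As $\mathcal G\ne\emptyset$, the empty set does not do this, so $l\ge1$. Let $\mathcal B\ne\emptyset$ be the set of all subsets of $A_n$ of size $l$ that meet all members of $\mathcal G$.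

**Step 4: $\mathcal B$ is finite, although $\mathcal G$ may not be.** For $P\subseteq A_n$ with $|P|\le l$ let $\mathcal B_P=\{B\in\mathcal B:P\subseteq B\}$. We show by downward induction on $|P|$ that $|\mathcal B_P|\le k^{\,l-|P|}$. If $|P|=l$, then $\mathcal B_P\subseteq\{P\}$ has at most $1=k^0$ element. Let $|P|<l$. By minimality of $l$, $P$ does not meet all members of $\mathcal G$, so some $G\in\mathcal G$ has $G\cap P=\emptyset$. Every $B\in\mathcal B_P$ meets $G$, so
$$\mathcal B_P\subseteq\bigcup_{a\in G}\mathcal B_{P\cup\{a\}}.$$
Each $P\cup\{a\}$ has size $|P|+1$, and $|G|=k$, so $|\mathcal B_P|\le k\cdot k^{\,l-|P|-1}=k^{\,l-|P|}$. For $P=\emptyset$ we get $|\mathcal B|\le k^l$.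

**Step 5: define $\Phi$.** Put $\Phi(n,g)=\bigcup\mathcal B$. It is a union of finitely many, at least one, finite sets of size $l\ge1$, hence a non-empty finite subset of $A_n$. The objects $j,W,k,\mathcal G,l,\mathcal B$ are defined from $(n,g)$ and $A_n$. The auxiliary $y,B,G,\delta$ served only to verify their properties and do not enter the definition. $\square$

In the example above, $k=2$, $\mathcal G=\{\{0,i\}:i\ge1\}$, $l=1$, $\mathcal B=\{\{0\}\}$ and $\Phi=\{0\}$. For $g(y)=\min(1,y_a,y_b)$ with $a\ne b$ in $A_n$ one finds $j=2$, $W=\{y_a>\frac12,\ y_b>\frac12\}$, $\mathcal G=\{\{a\},\{b\}\}$ and $\Phi=\{a,b\}$.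

## 9. Every continuous function on $X$ converges along $(\mathbf 0,k)$

**Step 1: for each $f\in C(\mathbf X)$, the limit $\lim_{k\to\infty}f(\mathbf 0,k)$ exists in $\mathbb R$.** This is the statement that $f$ settles down at the missing point.

For $k<\omega$ the whole copy $E\times\{k\}$ lies in $X$; let $f_k=f(\cdot,k)\colon E\to\mathbb R$, a continuous function. Suppose that for every $n$ some $f_k|_{E_n}$ is non-constant, and let $k_n$ be the least such $k$. Then $n\mapsto\Phi(n,f_{k_n}|_{E_n})$ is a multiple choice function for $\{A_n:n\in\omega\}$, a contradiction. So there is $n$ such that $f_k|_{E_n}$ is constant for all $k<\omega$. Pick one $x\in P_n$, for instance $x_a=1$ for $a\in A_n$ and $x_a=0$ elsewhere. Since $x\ne\mathbf 0$, the point $(x,\omega)$ is in $X$, and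
$$f(\mathbf 0,k)=f(x,k)\longrightarrow f(x,\omega)\qquad(k\to\infty)$$
by continuity of $f$ at $(x,\omega)$.

**Step 2: $\mathbf X$ is not realcompact.** We use Step 1 on all coordinates of a supposed closed embedding. Let $h\colon X\to\mathbb R^J$ be a homeomorphism onto a closed subspace. By Step 1 for each $\pi_j\circ h$, the sequence $h(\mathbf 0,k)$ converges in each coordinate. The limits are unique, so they form a point $q\in\mathbb R^J$, and $h(\mathbf 0,k)\to q$ in $\mathbb R^J$. As $h[X]$ is closed, $q=h(z)$ with $z\in X$. Since $h^{-1}$ is continuous, $(\mathbf 0,k)\to z$ in $\mathbf X$. But $(\mathbf 0,k)\to(\mathbf 0,\omega)$ in the Hausdorff space $E\times(\omega+1)$, so $z=(\mathbf 0,\omega)\notin X$, a contradiction.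

## 10. Every cip $z$-ultrafilter in $X$ is fixed

Let $\mathcal U$ be a $z$-ultrafilter with cip in $\mathbf X$.

**Step 1: locate the only possible common point.** $\mathcal U$ is real, so Lemmas 3 and 4 apply to $X\subseteq\mathbb R^A\times\mathbb R$. For $a\in A$ let $p_a$ be the real number with $\{(x,k)\in X:x_a=p_a\}\in\mathcal U$, and let $t$ be the real number with $\{(x,k)\in X:\tau(k)=t\}\in\mathcal U$. The latter set is non-empty, so $t=\tau(\kappa)$ for some $\kappa\in\omega+1$. Put $p=(p_a)_{a\in A}$.

**Step 2: $p\in E$.** This ensures that $(p,\kappa)$ is either in $X$ or the deleted point. For any $a,b\in A$ two members of $\mathcal U$ intersect, so there is $(x,k)\in X$ with $x_a=p_a$ and $x_b=p_b$. As $x\in E$, we get: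

- $p_a\ge0$;
- if $a,b$ lie in the same $A_n$, then $p_a=0$ if and only if $p_b=0$;
- if $a,b$ lie in different sets $A_m,A_n$, then $p_a,p_b$ are not both positive.

If all $p_a$ are $0$, then $p=\mathbf 0\in E$. Otherwise some $p_a>0$ with $a\in A_n$; then $p_b>0$ for all $b\in A_n$ and $p_b=0$ for all $b\notin A_n$, so $p\in P_n\subseteq E$.

**Step 3: if $(p,\kappa)\in X$, we are done.** By Lemma 4, $(p,\kappa)\in\bigcap\mathcal U$, and $\mathcal U$ is fixed.

**Step 4: the deleted point is excluded by cip.** Otherwise $p=\mathbf 0$ and $\kappa=\omega$. For $n\in\omega$ put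
$$Z_n=\{(x,k)\in X:x_a=0\text{ for all }a\in A_n\}.$$
By the definition of $E$, for every $a\in A_n$ we have $Z_n=\{(x,k)\in X:x_a=0\}=\{(x,k)\in X:x_a=p_a\}$, so $Z_n\in\mathcal U$. This holds for every $n$ and involves no choice: $Z_n$ does not depend on $a$. Also $Z_\omega=\{(x,k)\in X:k=\omega\}=\{(x,k)\in X:\tau(k)=t\}\in\mathcal U$. But $Z_\omega\cap\bigcap_nZ_n=\emptyset$, because only $(\mathbf 0,\omega)$ could be in it, and $(\mathbf 0,\omega)\notin X$. This contradicts cip.

So every cip $z$-ultrafilter in $\mathbf X$ is fixed. With Section 9 this proves Theorem 1, and with it (4)⇒(1) of Theorem 3. $\square$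

**A real $z$-ultrafilter without cip in $X$.** The two halves can be seen in one object. By Step 1 of Section 9, $\lambda(f)=\lim_kf(\mathbf 0,k)$ is defined on $C(\mathbf X)$. As $e(\mathbf 0,k)\to\lambda$ coordinatewise, $\lambda\in\overline{e[X]}$. By Lemma 2 and Step 3 of the proof of Theorem 2, $\mathcal U_\lambda=\{Z(f):\lim_kf(\mathbf 0,k)=0\}$ is a real $z$-ultrafilter. It contains every $Z_n$, as $x_a=0$ at all $(\mathbf 0,k)$, and it contains $Z_\omega=Z(\tau)$, where $\tau$ is regarded as the function $(x,k)\mapsto\tau(k)$, as $\tau(k)\to0$. These countably many members have empty intersection, so $\mathcal U_\lambda$ does not have cip. The sets $Z_n$ form a sequence, but no sequence of functions defines them, by realness.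

## 11. Cohen's basic model: a failure of $\mathbf{CMC}$

**Definition (Dedekind-finite).** A set is *Dedekind-finite* if there is no injection of $\omega$ into it.

*Example.* Finite sets are Dedekind-finite, and $\omega$ is not. In Cohen's basic model of $\mathbf{ZF}$ there is an infinite Dedekind-finite set $D\subseteq\mathbb R$ (P. Cohen; see T. Jech, *The Axiom of Choice*, 1973, §5.3).

*Proof of the Corollary.* **Step 1: $\mathbf{CMC}$ fails in that model.** Let $X_n$ be the set of injective $(n+1)$-tuples of elements of $D$. It is non-empty since $D$ is infinite. Suppose $\{F_n:n\in\omega\}$ were a multiple choice function for $\{X_n:n\in\omega\}$. The elements of $F_n$ are tuples of reals, so the finite non-empty set $F_n$ has a lexicographically least element $s_n$. This rule gives a sequence $(s_n)_{n\in\omega}$. Concatenating the $s_n$ gives a sequence in $D$, and it takes infinitely many values, because $s_n$ has $n+1$ distinct entries. Deleting each term that has occurred before, we get an injection of $\omega$ into $D$, contradicting Dedekind-finiteness.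

**Step 2: conclude.** By Theorem 1, applied in the model, the implication fails there. Hence, if $\mathbf{ZF}$ is consistent, it does not prove that a Tychonoff space is realcompact whenever all its cip $z$-ultrafilters are fixed. $\square$
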